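# Censoring for the ferromagnetic Potts model: true up to three sites, false from four

## Heat-bath updates, and the guess that an extra one never hurts

Take a finite system of interacting spins, start it from a constant configuration, and resample one site after another from its conditional equilibrium law. Now insert one extra resampling somewhere into the schedule. Is the final law at least as close to equilibrium as before? Each resampling is a step toward equilibrium, so one guesses yes. For the ferromagnetic Ising model this guess is right. Peres and Winkler proved it, more generally for monotone spin systems, and it is called the censoring property. It is also known to fail in some settings: Glauber dynamics on proper colorings of a graph, and lazy transpositions on permutations. The problem comes from Alexander E. Holroyd, "Some circumstances where extra updates can delay mixing", arXiv:1101.4690 (2011), and asks about the Potts model with $q\ge3$ colors. The Potts model is ferromagnetic and looks much like Ising, so the first guess is again **yes**. We fix the definitions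 and then test the guess.

**Definition (model).** Let $q\ge3$, let $V$ be a finite set of sites, and let $J_{uv}\ge0$ be couplings. The Potts measure on $\{1,\dots,q\}^V$ is
$$\pi(\sigma)\propto\exp\Big(\sum_{\{u,v\}}J_{uv}\mathbf 1[\sigma_u=\sigma_v]\Big).$$
The update at $z$ replaces $\sigma_z$ by a spin drawn from the conditional law of $\sigma_z$ under $\pi$ given all other spins. Concretely, color $i$ is chosen with probability proportional to $\prod_{w\neq z} (e^{J_{zw}})^{\mathbf 1[\sigma_w=i]}$.

**Definition (censoring property).** For a given $(V,J)$ the property says: for every constant starting configuration, every finite sequence of sites $s_1,\dots,s_T$, and every sequence obtained by inserting one additional site at any position, the law produced by the longer sequence is at least as close to $\pi$ in total variation as the law produced by the original one.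

By color symmetry we may always start from the all-1 configuration, written $\mathbf 1$. Color 1 is special from now on, and $j,k$ always denote **distinct colors in** $\{2,\dots,q\}$.

It is convenient to follow densities instead of laws. Put
$$P_zf=E_\pi[f\mid(\sigma_w)_{w\ne z}],$$
a self-adjoint projection in $L^2(\pi)$ with inner product $\langle f,g\rangle=E_\pi[fg]$. If a law has density $f$ with respect to $\pi$, then after an update at $z$ its density is $P_zf$. Indeed, if $\sigma$ has density $f$ and $\sigma'$ is the updated configuration, then $E[\varphi(\sigma')]=\langle f,P_z\varphi\rangle=\langle P_zf,\varphi\rangle$ for every $\varphi$. So the updates $s_1,\dots,s_T$ lead to the density $P_{s_T}\cdots P_{s_1}f_0$, where $f_0=\mathbf 1[\sigma=\mathbf 1]/\pi(\mathbf 1)$. For a law $\mu$ with density $f$,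
$$\|\mu-\pi\|_{TV}=E_\pi(f-1)^+=1-E_\pi\min(f,1).\tag{1}$$

**One site.** A single update produces $\pi$ exactly, and further updates keep it there. The property holds.

**Two sites.** Let the sites be $x,y$ and put $s=e^{J_{xy}}$. Two consecutive updates at the same site equal one, because $P_x^2=P_x$. So every word in $x,y$ may be reduced to an alternating word, of some length $r$. Inserting a letter next to an equal letter changes nothing. Otherwise the new letter goes at an end of the word, or into an empty word, and $r$ grows by 1; or it goes between two equal letters, and $r$ grows by 2. (Between an $x$ and a $y$, either letter has an equal neighbor.) So it is enough to see how the distance depends on $r$.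

After one update, say at $x$, the density is $\mathbf 1[y=1]/\pi(y=1)=q\,\mathbf 1[y=1]$, a function of the site not just updated. Each further alternating update applies the symmetric stochastic matrix $K(i,i')=s^{\mathbf 1[i=i']}/(s+q-1)$. So after $r\ge1$ updates the density is $h_r=K^{r-1}h_1$ with $h_1=q\,\mathbf 1[\,\cdot=1]$, as a function of one site, which is uniform under $\pi$. On mean-zero functions $K$ is multiplication by $\lambda=(s-1)/(s+q-1)\in[0,1)$. Hence $h_r-1=\lambda^{r-1}(h_1-1)$, and the distance is $\lambda^{r-1}(1-\tfrac1q)$ for $r\ge1$. For $r=0$ it is $1-\pi(\mathbf 1)\ge1-\tfrac1q$, since $\pi(\mathbf 1)\le\pi(y=1)=1/q$. The distance does not increase with $r$, so the property holds on two sites.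

The guess survives three sites too, but there it needs a real argument. On four sites it is wrong.

**Theorem 1.** For every $q\ge3$ there are four sites, couplings $J\ge0$, a finite sequence of sites, and a one-site insertion such that, started from the all-1 configuration, the longer sequence gives a law strictly further from $\pi$ in total variation than the original sequence.

**Theorem 2.** Let $q\ge3$, $n\ge1$. The censoring property holds for all ferromagnetic $J$ on $n$ sites (all sequences, all insertions) if and only if $n\le3$. For each $n\ge4$ it fails on a nonempty relatively open set of coupling vectors in $[0,\infty)^{\binom n2}$; in particular it fails for some $J$ with all $J_{uv}>0$.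

So the censoring property is false for the ferromagnetic Potts model, for every $q\ge3$. We begin with the positive half, because the natural proof of the guess shows which configurations are dangerous.

## An insertion is harmless if a conditional covariance is nonnegative

Insert $\ell$ after position $k$ in $s_1,\dots,s_T$. If $k=T$, the extra update is the last one. It maps $f$ to $P_\ell f$, and $E_\pi|P_\ell f-1|=E_\pi|P_\ell(f-1)|\le E_\pi|f-1|$, so the distance does not increase. Let $k<T$, and let $\mu,\mu'$ be the final laws of the shorter and longer sequences, with densities $f,f'$. Put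
$$F=P_{s_k}\cdots P_{s_1}f_0,\qquad E=\{f'>1\},\qquad \psi=P_{s_{k+1}}\cdots P_{s_T}\mathbf 1_E .$$

**Lemma 1.** If $\langle F,P_\ell\psi\rangle\le\langle F,\psi\rangle$, then $\|\mu'-\pi\|_{TV}\le\|\mu-\pi\|_{TV}$.

*Proof.* Since $f=P_{s_T}\cdots P_{s_{k+1}}F$ and $f'=P_{s_T}\cdots P_{s_{k+1}}P_\ell F$, self-adjointness gives $\langle f,\mathbf 1_E\rangle=\langle F,\psi\rangle$ and $\langle f',\mathbf 1_E\rangle=\langle P_\ell F,\psi\rangle=\langle F,P_\ell\psi\rangle$. Therefore
$$\|\mu'-\pi\|_{TV}=\langle f'-1,\mathbf 1_E\rangle\le\langle f-1,\mathbf 1_E\rangle\le E_\pi(f-1)^+=\|\mu-\pi\|_{TV}.\qquad\square$$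

Because $P_\ell$ is a conditional expectation,
$$\langle F,\psi\rangle-\langle F,P_\ell\psi\rangle=E_\pi\big[\mathrm{Cov}(F,\psi\mid(\sigma_w)_{w\ne\ell})\big].\tag{2}$$
This suggests a plan: find a class of functions that contains the densities and the functions $\psi$, is preserved by updates, and has nonnegative covariances given all spins but one. The tool for the last part is Chebyshev's inequality. If $X$ is random and $a(X),b(X)$ are ordered the same way, then $\mathrm{Cov}(a(X),b(X))=\frac12E[(a(X)-a(X'))(b(X)-b(X'))]\ge0$, where $X'$ is an independent copy of $X$.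

## Two different colors, neither equal to 1: where ordering alone fails

We try the plan on three sites. After an update at a site, the density depends only on the other two. It is also invariant under color permutations fixing 1, because $f_0$ and $\pi$ are.

**Definition (five values, class $\mathcal O$).** Let $f$ be a function of an ordered pair of sites, invariant under color permutations fixing 1. It is given by the five numbers
$$t=f(1,1),\quad r=f(1,j),\quad b=f(j,1),\quad m=f(j,k),\quad d=f(j,j).$$
We say $f\in\mathcal O$ if $t\ge r\ge m\ge d$ and $t\ge b\ge m$.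

The density should be larger where there are more 1's. Two sites that agree on a color other than 1 are a sign of a well-mixed system, so $d$ is lowest. For example, after the first update, at a site $y$, the density is $\mathbf 1[\text{other two sites}=1]$ divided by its probability: $t>0$ and $r=b=m=d=0$. This lies in $\mathcal O$. Another member is $-\mathbf 1[x=z\ne1]$, with $t=r=b=m=0$ and $d=-1$.

Membership in $\mathcal O$ amounts to $t\ge r,b\ge m\ge d$. So $\mathcal O$ does not change if the two sites are exchanged, or if a constant is added. It is also preserved by updates (Lemma 2 below). What about the covariances? Let the sites be $x,y,z$, let the inserted site be $z$, and let $F=f(x,z)$, $\psi=\psi(y,z)$; this occurs when the updates around the insertion are at $y$ and then at $x$. Write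
$$\Delta=t-r,\qquad\rho=b-m,\qquad\delta=m-d,$$
all $\ge0$ for $f\in\mathcal O$. Then
$$f(1,z)=r+\Delta\mathbf 1[z=1],\qquad f(j,z)=m+\rho\,\mathbf 1[z=1]-\delta\,\mathbf 1[z=j].\tag{3}$$
Similarly $\psi$ has $\Delta',\rho',\delta'\ge0$, as a function of $(y,z)$. For distinct colors $i,i'$, the indicators of $z=i$ and $z=i'$ have covariance $-P(z{=}i)P(z{=}i')$. So the covariances given $(x,y)$ are as follows, where $P$ and $\mathrm{Var}$ refer to the conditional law of $z$:

* $(x,y)=(1,1)$ or $(j,j)$: $\ge0$ by Chebyshev's inequality, as the two functions of $z$ are ordered in the same way.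
* $(x,y)=(j,1)$: $\rho\Delta'\,\mathrm{Var}(\mathbf 1[z=1])+\delta\Delta'P(z{=}1)P(z{=}j)\ge0$.
* $(x,y)=(1,j)$: $\Delta\rho'\,\mathrm{Var}(\mathbf 1[z=1])+\Delta\delta'P(z{=}1)P(z{=}j)\ge\Delta\delta'P(z{=}1)P(z{=}j)$.
* $(x,y)=(j,k)$:
$$\rho\rho'\,\mathrm{Var}(\mathbf 1[z=1])+\rho\delta'P(z{=}1)P(z{=}k)+\delta\rho'P(z{=}1)P(z{=}j)-\delta\delta'P(z{=}j)P(z{=}k)\ge-\delta\delta'P(z{=}j)P(z{=}k).$$

The last case is where the plan stops. Given $x=j$ and $y=k$, the function $f$ penalizes $z=j$ and $\psi$ penalizes $z=k$, and these two events compete. With two colors no such pair $(j,k)$ exists.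

The loss is not merely term by term: ordering alone really is insufficient. Take $q=3$, $e^{J_{xz}}=e^{J_{yz}}=5$, $J_{xy}=0$, $f=-\mathbf 1[x=z\neq1]$ and $\psi=-\mathbf 1[y=z\ne1]$, both in $\mathcal O$. If $x=1$ or $y=1$, one of the two functions is constant in $z$, so only the pairs $(j,j)$ and $(j,k)$ matter.

* A pair $(j,j)$ has weight $25+2=27$, and $P(z=j)=25/27$, so the covariance is $\frac{25}{27}\cdot\frac2{27}$. The two such pairs contribute $2\cdot27\cdot\frac{50}{27^2}=\frac{100}{27}$.
* A pair $(j,k)$ has weight $5+5+1=11$, and the covariance is $-\frac5{11}\cdot\frac5{11}$. The two such pairs contribute $-2\cdot11\cdot\frac{25}{121}=-\frac{50}{11}$.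

The total weight is $3\cdot27+6\cdot11=147$, so the expected covariance is $\frac1{147}\big(\frac{100}{27}-\frac{50}{11}\big)=-\frac{250}{147\cdot297}<0$.

So the densities must satisfy something more than the ordering.

## On average over colors, agreement is favored: the proof for three sites

The term $\delta\delta'$ at $(j,k)$ can be paid for by the term $\Delta\delta'$ at $(1,j)$, if $\Delta$ is large enough compared with $\delta$. We need an inequality of this kind that updates preserve.

**Definition (class $\mathcal D$).** A function $f$ with five values $t,r,b,m,d$ is in $\mathcal D$ if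
$$t+(q-1)d\ \ge\ r+b+(q-2)m .$$

Here is a way to read it. If $\sigma$ is a permutation of the colors without fixed points, then $\sum_if(i,i)=t+(q-1)d$. Also $\sum_if(i,\sigma(i))=r+b+(q-2)m$: color $i=1$ gives $r$, the color with $\sigma(i)=1$ gives $b$, and the other $q-2$ give $m$. So $\mathcal D$ says that, averaged over colors, agreement is favored. Like $\mathcal O$, the class is symmetric under exchange of the two sites and unaffected by adding constants. The density after one update, with $t>0=r=b=m=d$, is in $\mathcal D$. The function $-\mathbf 1[x=z\ne1]$ from the bad example is not, as $-(q-1)<0$. In terms of (3),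
$$f\in\mathcal D\iff\Delta\ge\rho+(q-1)\delta,\tag{4}$$
since $t+(q-1)d-r-b-(q-2)m=(t-r)-(b-m)-(q-1)(m-d)$.

**Lemma 2.** Let $|V|=3$. If $f\in\mathcal O$ (resp. $\mathcal O\cap\mathcal D$) as a function of a pair of sites and $\ell\in V$, then $P_\ell f$ is a function of the pair $V\setminus\{\ell\}$ and is in $\mathcal O$ (resp. $\mathcal O\cap\mathcal D$).

*Proof.* If $\ell$ is not in the pair, $P_\ell f=f$. Otherwise, by symmetry of both classes, let $f=f(x,z)$ and $\ell=x$, and let $\hat f(y,z)=P_xf$.

**Step 1: compute the new values.** Let $\alpha=e^{J_{xy}}\ge1$, $\gamma=e^{J_{xz}}\ge1$, $W=\alpha\gamma+q-1$, $Z=\alpha+\gamma+q-2$. Subtract a constant so that $m=0$; then $d\le0\le r,b\le t$. Given $(y,z)$, the spin $x$ takes a color with weight $\alpha^{\mathbf 1[x=y]}\gamma^{\mathbf 1[x=z]}$. The total weight is $W$ if $y=z$ and $Z$ if $y\neq z$. Averaging $f(x,z)$: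

* $(y,z)=(1,1)$: $x=1$ has weight $\alpha\gamma$ and value $t$; the other $q-1$ colors have weight 1 and value $b$.
* $(1,j)$: $x=1$ has weight $\alpha$ and value $r$; $x=j$ has weight $\gamma$ and value $d$; the rest have value $m=0$.
* $(j,1)$: $x=1$ has weight $\gamma$ and value $t$; $x=j$ has weight $\alpha$ and the other $q-2$ colors weight 1, all with value $b$.
* $(j,k)$: $x=1$ has weight 1 and value $r$; $x=k$ has weight $\gamma$ and value $d$; the rest have value $0$.
* $(j,j)$: $x=1$ has weight 1 and value $r$; $x=j$ has weight $\alpha\gamma$ and value $d$; the rest have value $0$.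

Hence
$$\hat t=\tfrac{\alpha\gamma t+(q-1)b}{W},\quad\hat r=\tfrac{\alpha r+\gamma d}{Z},\quad\hat b=\tfrac{\gamma t+(\alpha+q-2)b}{Z},\quad\hat m=\tfrac{r+\gamma d}{Z},\quad\hat d=\tfrac{\alpha\gamma d+r}{W}.$$

**Step 2: the ordering.** We use $W-Z=(\alpha-1)(\gamma-1)\ge0$, $\alpha Z-W=(\alpha-1)(\alpha+q-1)\ge0$, and likewise $\gamma Z-W=(\gamma-1)(\gamma+q-1)\ge0$.

* $\hat r-\hat m=(\alpha-1)r/Z\ge0$.
* $Z(\hat b-\hat m)=\gamma t+(\alpha+q-2)b-r-\gamma d\ge t-r\ge0$, as $\gamma\ge1$, $t,b\ge0$, $d\le0$.
* $\hat m-\hat d=r\big(\frac1Z-\frac1W\big)+(-d)\gamma\,\frac{\alpha Z-W}{WZ}\ge0$.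
* $\hat t-\hat b=(t-b)\gamma\big(\frac\alpha W-\frac1Z\big)\ge0$, because $\hat t=b+\frac{\alpha\gamma}W(t-b)$ and $\hat b=b+\frac\gamma Z(t-b)$.
* $\hat t\ge\frac{\alpha\gamma t}W\ge\frac{\alpha t}Z\ge\frac{\alpha r}Z\ge\hat r$, where the second inequality is $\gamma Z\ge W$ and the last uses $d\le0$.

So $\hat f\in\mathcal O$.

**Step 3: the second inequality.** Put $\omega=\frac{\alpha\gamma}W-\frac\gamma Z=\gamma\frac{\alpha Z-W}{WZ}\ge0$. Since $\frac{\alpha\gamma}W+\frac{q-1}W=1=\frac\gamma Z+\frac{\alpha+q-2}Z$, we have $\frac{q-1}W-\frac{\alpha+q-2}Z=-\omega$. In $\hat t+(q-1)\hat d-\hat r-\hat b-(q-2)\hat m$ the coefficients are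

* of $t$: $\frac{\alpha\gamma}W-\frac\gamma Z=\omega$;
* of $b$: $\frac{q-1}W-\frac{\alpha+q-2}Z=-\omega$;
* of $d$: $\frac{(q-1)\alpha\gamma}W-\frac\gamma Z-\frac{(q-2)\gamma}Z=(q-1)\omega$;
* of $r$: $\frac{q-1}W-\frac\alpha Z-\frac{q-2}Z=-\omega$.

The expression therefore equals $\omega\,(t+(q-1)d-r-b)$, which is $\ge0$ if $f\in\mathcal D$ (recall $m=0$). $\square$

The quantity $\delta$ does become positive in practice, if all couplings are positive. Start from $t>0=r=b=m=d$ on $(x,z)$, after an update at $y$. Updating $x$ gives $\hat b=\gamma t/Z>0$ and $\hat r=\hat m=\hat d=0$ on $(y,z)$. Now update $z$. In the formulas, $z$ plays the role of $x$, so this $\hat b$ plays the role of $r$, and the term $r(\frac1Z-\frac1W)$ in $\hat m-\hat d$ is positive.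

**Lemma 3.** Let $x,y,z$ be the three sites.
(a) If $f=f(x,z)$ and $\psi=\psi(x,z)$ are in $\mathcal O$, then $\langle f,P_x\psi\rangle\le\langle f,\psi\rangle$.
(b) If $f=f(x,z)\in\mathcal O\cap\mathcal D$ and $\psi=\psi(y,z)\in\mathcal O$, then $\langle f,P_z\psi\rangle\le\langle f,\psi\rangle$.

*Proof.* (a) By (2) it suffices that $\mathrm{Cov}(f,\psi\mid y,z)\ge0$. Given $z=1$, each function equals its $t$ if $x=1$ and its $b\le t$ otherwise, so both are nondecreasing in $\mathbf 1[x=1]$. Given $z=j$, each takes the value $r$ at $x=1$, then $m$ at all $x\notin\{1,j\}$, then $d$ at $x=j$, in decreasing order. Chebyshev's inequality applies.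

(b) By (2) we must show that $E_\pi[\mathrm{Cov}(f,\psi\mid x,y)]\ge0$. The case list after (3) bounds each conditional covariance below: by $0$, except for $\Delta\delta'P(z{=}x)P(z{=}y)$ at $(x,y)=(1,j)$ and $-\delta\delta'P(z{=}x)P(z{=}y)$ at $(j,k)$. By full color symmetry of $\pi$, the probability $\theta$ of the pair $(x,y)$ is the same for all pairs of distinct colors, and so is
$$P(z=x\mid x,y)P(z=y\mid x,y)=\frac{e^{J_{xz}}e^{J_{yz}}}{(e^{J_{xz}}+e^{J_{yz}}+q-2)^2}=:\kappa.$$
There are $q-1$ pairs $(1,j)$ and $(q-1)(q-2)$ pairs $(j,k)$. Hence the expected covariance is at least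
$$\theta\kappa\big[(q-1)\Delta\delta'-(q-1)(q-2)\delta\delta'\big]=\theta\kappa(q-1)\delta'\big[\Delta-(q-2)\delta\big]\ge0,$$
because $\Delta\ge(q-1)\delta$ by (4). $\square$

**Proof that censoring holds for three sites.** The case $k=T$ was settled before Lemma 1. Let $k<T$, with $F$, $E$, $\psi$ as there. We check the hypothesis of Lemma 1.

**Step 1: the functions lie in the classes.** After one update the density is in $\mathcal O\cap\mathcal D$. By Lemma 2 all later densities are in $\mathcal O\cap\mathcal D$, as functions of the two sites not just updated. In particular, if $k\ge1$ then $F\in\mathcal O\cap\mathcal D$ on $V\setminus\{s_k\}$. Likewise $f'\in\mathcal O$ on $V\setminus\{s_T\}$, since the last update of the longer sequence is at $s_T$. As $\mathbf 1_E$ is a nondecreasing function of $f'$, also $\mathbf 1_E\in\mathcal O$. By Lemma 2, $\psi=P_{s_{k+1}}\cdots P_{s_T}\mathbf 1_E\in\mathcal O$ as a function of $V\setminus\{s_{k+1}\}$.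

**Step 2: $\langle F,P_\ell\psi\rangle\le\langle F,\psi\rangle$.** There are four cases.

* $k=0$. Then $F=f_0$, and $\langle f_0,\psi\rangle=\psi(1,1)=\max\psi$ since $\psi\in\mathcal O$, while $\langle f_0,P_\ell\psi\rangle\le\max\psi$.
* $k\ge1$ and $\ell\in\{s_k,s_{k+1}\}$. Equality holds, because $P_{s_k}F=F$ and $P_{s_{k+1}}\psi=\psi$.
* $k\ge1$ and $s_{k+1}=s_k\ne\ell$. Both $F$ and $\psi$ are functions in $\mathcal O$ of the pair $V\setminus\{s_k\}\ni\ell$. Apply Lemma 3(a) with $x=\ell$, $y=s_k$.
* $k\ge1$ and $s_k,s_{k+1},\ell$ distinct. Then $F\in\mathcal O\cap\mathcal D$ is a function of $(s_{k+1},\ell)$ and $\psi\in\mathcal O$ is a function of $(s_k,\ell)$. Apply Lemma 3(b) with $x=s_{k+1}$, $y=s_k$, $z=\ell$.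

By Lemma 1, censoring holds for all $J$ on three sites. $\blacksquare$

**Fewer than three sites.** Add isolated sites ($J=0$) to reach three, and update each added site once at the beginning of both sequences. The added spins are then uniform and independent of the rest, exactly as under $\pi$, so both distances are unchanged. Thus the case $n=3$ implies $n\le2$. This proves the "if" part of Theorem 2.

## Four sites: a frozen spin and the threshold $1/q$

We now want a system where two spins that agree on a color $j\ne1$ matter so much that an extra update, by restoring such an agreement, lowers the density where it was already lowest. We also need a way to convert "lower at one point" into "larger total variation distance". On its own that is delicate: a density has mean 1, so unless it is constant its minimum is already below 1, and changes elsewhere count as well. A spin that is never updated removes this difficulty.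

Let $V=\{w,x,u,v\}$ with
$$e^{J_{xw}}=h,\quad e^{J_{ux}}=\beta,\quad e^{J_{vx}}=c,\quad e^{J_{uv}}=a,\quad J_{wu}=J_{wv}=0,$$
where $h,a\ge1$ and $c\ge\beta\ge1$. Compare
$$S_N=(u,v)^N,\,x,\,u\qquad\text{and}\qquad S_N'=(u,v)^N,\,x,\,v,\,u .$$
The second has one more update, at $v$, after $x$. Site $w$ is never updated and stays equal to 1; it acts as a field of strength $h$ on $x$. Let $\pi_w=\pi(\cdot\mid\sigma_w=1)$, a law of $(x,u,v)$ with full support, and let $g_N,g_N'$ be the final densities with respect to $\pi_w$. Since $\pi(\sigma_w=1)=1/q$, the final densities with respect to $\pi$ are $q\,\mathbf 1[\sigma_w=1]g_N$ and $q\,\mathbf 1[\sigma_w=1]g_N'$.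

**Criterion.** If $g_N\ge1/q$ everywhere and $g'_N(2,2,2)<1/q$, then $S'_N$ gives a law strictly further from $\pi$ than $S_N$ does.

*Proof.* Let $f,f'$ be the densities with respect to $\pi$. From $g_N\ge1/q$ we get $\min(f,1)=\mathbf 1[\sigma_w=1]$, so by (1) the distance for $S_N$ is exactly $1-\frac1q$. For $S_N'$ we have $\min(f',1)\le\mathbf 1[\sigma_w=1]$, with strict inequality at $(w,x,u,v)=(1,2,2,2)$, which has positive mass. So the distance is strictly larger than $1-\frac1q$. $\square$

**Step 1: let $N\to\infty$, to get explicit densities.** During $(u,v)^N$ the spin $x$ stays at 1. One round (first $u$, then $v$) is a stochastic matrix on the colors of $(u,v)$ with all entries positive, and $\pi_w(\cdot\mid x=1)$ is stationary for it. By the convergence theorem for finite Markov chains, the law after $N$ rounds tends to $\pi_w(\cdot\mid x=1)$, whose density is $\mathbf 1[x=1]/\tau$ with $\tau=\pi_w(x=1)$. Without $w$ the spin $x$ would be uniform, and $w$ gives $x=1$ the extra weight $h$, so $\tau=h/(h+q-1)$. From now on $P_x,P_u,P_v$ are the projections for $\pi_w$.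 Pointwise,
$$g_N\to g=\tau^{-1}P_uP_x\mathbf 1[x=1],\qquad g'_N\to g'=\tau^{-1}P_uP_vP_x\mathbf 1[x=1].$$

Put $H(u,v)=P_x\mathbf 1[x=1]$, the conditional probability of $x=1$ given $(u,v)$. Color 1 has weight $h\beta^{\mathbf 1[u=1]}c^{\mathbf 1[v=1]}$ and color $i\ne1$ has weight $\beta^{\mathbf 1[u=i]}c^{\mathbf 1[v=i]}$. So $H=\dfrac h{h+G}$ with
$$G(11)=\tfrac{q-1}{\beta c},\quad G(1j)=\tfrac{c+q-2}\beta,\quad G(j1)=\tfrac{\beta+q-2}c,\quad G(jk)=\beta+c+q-3,\quad G(jj)=\beta c+q-2 .$$
With $p$ denoting conditional laws under $\pi_w$, we have $g=A(x,v)/\tau$ and $g'=A'(x,v)/\tau$, where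
$$A(x,v)=\sum_ip(u=i\mid x,v)H(i,v),\qquad A'(x,v)=\sum_ip(u=i\mid x,v)\sum_lp(v=l\mid x,u=i)H(i,l).$$

So $A(2,2)$ is the mean of $H$ after resampling $u$ from $(x,v)=(2,2)$, and for $A'(2,2)$ one resamples $u$ and then $v$. Let $a$ be large. From $(2,2)$, $u$ almost always takes color 2, and $H(22)$ is the smallest value. A rare deviation $u=3$ leads to the larger value $H(32)$. But if $v$ is then resampled and $a\gg c$, it follows $u$ to color 3, and $H(33)=H(22)$ is again the smallest value. That is the effect we exploit. Against it stand the deviation $u=1$, which the extra update improves to $(1,1)$, and deviations of $v$ from $u=2$, which are negligible if $c\gg\beta$.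

**Step 2: the minimum of $A$ is $A(2,2)$.** This tells us where to test $g_N\ge1/q$. First,
$$G(jj)\ge G(kj)\ge G(1j)\ge G(j1)\ge G(11),$$
because

* $G(jj)-G(kj)=(\beta-1)(c-1)\ge0$;
* $\beta+c+q-3\ge c+q-2\ge(c+q-2)/\beta$;
* $c(c+q-2)\ge\beta(\beta+q-2)$, as $c\ge\beta$, which is the third inequality times $\beta c$;
* $\beta(\beta+q-2)\ge q-1$, as $\beta\ge1$, which is the fourth inequality times $\beta c$.

Hence $H(jj)\le H(kj)\le H(1j)\le H(i1)$ for every color $i$, and by color symmetry these values do not depend on the choice of $j,k$. So $A(x,1)$, an average of values $H(i,1)$, is at least $H(1,2)$, and $A(2,2)$, an average of values $H(i,2)$, is at most $H(1,2)$. Thus $A(x,1)\ge A(2,2)$ for every $x$.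

Now let $v=j$ and write $p_i=p(u=i\mid x,v=j)$. Then
$$A(x,j)=p_jH(jj)+p_1H(1j)+(1-p_j-p_1)H(kj)=H(jj)+(1-p_j)\big(H(kj)-H(jj)\big)+p_1\big(H(1j)-H(kj)\big),$$
and both differences of $H$ are $\ge0$. So $A(x,j)$ is smallest when $p_j$ is largest and $p_1$ smallest. Color $i$ has weight $\beta^{\mathbf 1[i=x]}a^{\mathbf 1[i=j]}$; with $Z_1=a\beta+q-1$ and $Z_0=a+\beta+q-2$,
$$(p_j,p_1)=\begin{cases}(a\beta,\,1)/Z_1&x=j,\\(a,\,1)/Z_0&x\notin\{1,j\},\\(a,\,\beta)/Z_0&x=1.\end{cases}$$

* $p_1$ is minimal at $x=j$: $Z_1-Z_0=(a-1)(\beta-1)\ge0$, so $\frac1{Z_1}\le\frac1{Z_0}\le\frac\beta{Z_0}$.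
* $p_j$ is maximal at $x=j$: $\beta Z_0-Z_1=\beta^2+\beta(q-2)-(q-1)=(\beta-1)(\beta+q-1)\ge0$, so $\frac{a\beta}{Z_1}\ge\frac a{Z_0}$.

Thus $A(x,j)\ge A(j,j)=A(2,2)$ for all $x$, and $\min g=A(2,2)/\tau$.

**Step 3: what the inserted update does at $x=v=2$.** Since $A(2,2)=\sum_ip(u=i\mid2,2)H(i,2)$,
$$A'(2,2)-A(2,2)=\sum_ip(u=i\mid2,2)\sum_lp(v=l\mid2,i)\big(H(i,l)-H(i,2)\big).$$
At $x=v=2$, $u$ has weight $a\beta$ for color 2 and $1$ for each other color, total $Z_1$. Given $x=2,u=2$, $v$ has weight $ac$ for color 2 and $1$ for the others, total $ac+q-1$. Given $x=2,u=i\ne2$, $v$ has weight $a$ for color $i$, $c$ for color 2, and $1$ for the others, total $Z_2=a+c+q-2$. The inner sums are as follows.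

* $i=1$: only $l=1$ contributes, as $H(1l)=H(12)$ for $l\ge2$. We get $\frac a{Z_2}\big(H(11)-H(12)\big)$.
* $i=2$: $l=1$ and the $q-2$ colors $l\ge3$, where $H(2l)=H(23)$, each have weight 1. We get $\frac1{ac+q-1}\big[(H(21)-H(22))+(q-2)(H(23)-H(22))\big]$.
* $i\ge3$ ($q-2$ colors): $H(il)=H(i2)=H(32)$ for $l\notin\{1,i\}$. The color $l=i$, with weight $a$, gives $H(ii)-H(i2)=H(22)-H(32)$, and $l=1$, with weight 1, gives $H(31)-H(32)$. We get $\frac a{Z_2}\big(H(22)-H(32)\big)+\frac1{Z_2}\big(H(31)-H(32)\big)$.

Multiplying by $Z_1$,
$$\begin{aligned}Z_1\big(A'(2,2)-A(2,2)\big)=\;&\tfrac{a\beta}{ac+q-1}\big[(H(21)-H(22))+(q-2)(H(23)-H(22))\big]\\&+\tfrac a{Z_2}\big[H(11)-H(12)-(q-2)(H(32)-H(22))\big]+\tfrac{q-2}{Z_2}\big[H(31)-H(32)\big].\end{aligned}$$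
The only negative contribution carries the factor $q-2$. It comes from $u=i\geq3$ followed by $v=i$, two spins agreeing on a third color. Since $0\le H\le1$, the first term is at most $\frac{a\beta}{ac}(q-1)$, and the last is at most $\frac{q-2}a$. So
$$Z_1\big(A'(2,2)-A(2,2)\big)\le\tfrac{(q-1)\beta}c+\tfrac a{Z_2}\big[H(11)-H(12)-(q-2)(H(32)-H(22))\big]+\tfrac{q-2}a.\tag{5}$$

## Couplings that push exactly one side below $1/q$

We now choose the couplings so that the right side of (5) is negative while $\min g$ is only just above $1/q$.

**Step 4: scaling.** Take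
$$\beta=2(q-1),\qquad a=c^2,\qquad h=\eta c\ \text{ with }\eta\in[1,3],\qquad c\ge\beta,$$
and put $\epsilon=1/c\in(0,1/\beta]$. Here $a\gg c$ makes $v$ follow $u$; $c\gg\beta$ makes deviations of $v$ from $u=2$ negligible; $h$ of order $c$ makes $h$ comparable with $G(22)\approx\beta c$. The parameter $\eta$ is kept free for tuning. Substituting,
$$H(11)=\frac\eta{\eta+(q-1)\epsilon^2/\beta},\qquad H(12)=\frac\eta{\eta+(1+(q-2)\epsilon)/\beta},\qquad H(32)=\frac\eta{\eta+1+(\beta+q-3)\epsilon},$$
$$H(22)=\frac\eta{\eta+\beta+(q-2)\epsilon},\qquad\frac a{Z_2}=\frac1{1+\epsilon+(q-2)\epsilon^2},\qquad\tau=\frac\eta{\eta+(q-1)\epsilon},$$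
$$p(u=2\mid x=v=2)=\frac\beta{\beta+(q-1)\epsilon^2}.$$
All of these extend continuously to the compact set $(\epsilon,\eta)\in[0,1/\beta]\times[1,3]$. Hence they converge uniformly in $\eta$ as $\epsilon\to0$. The right side of (5) therefore converges, uniformly in $\eta\in[1,3]$, to
$$\Lambda(\eta)=\frac1{1+\beta\eta}-(q-2)\frac{\eta(\beta-1)}{(1+\eta)(\eta+\beta)},$$
because $1-\frac{\eta}{\eta+1/\beta}=\frac1{1+\beta\eta}$ and $\frac\eta{\eta+1}-\frac\eta{\eta+\beta}=\frac{\eta(\beta-1)}{(1+\eta)(\eta+\beta)}$. Also $M(\eta):=A(2,2)/\tau=\min g$ converges uniformly to $\eta/(\eta+\beta)$, because $p(u=2\mid 2,2)\to1$, $\tau\to1$ and $0\le H\le1$. This limit is strictly increasing in $\eta$ and at $\eta=2$ equals $\frac2{2+2(q-1)}=\frac1q$.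

**Step 5: the sign at $\eta=2$.** With $\beta=2(q-1)$,
$$\Lambda(2)=\frac1{4q-3}-(q-2)\frac{2(2q-3)}{3\cdot2q}=\frac1{4q-3}-\frac{q-2}q\cdot\frac{2q-3}3\le\frac19-\frac13<0,$$
since $4q-3\ge9$, $\frac{q-2}q\ge\frac13$ and $\frac{2q-3}3\ge1$ for $q\ge3$. For $q=3$ we have $\beta=4$ and $\Lambda(2)=\frac19-\frac13=-\frac29$.

**Step 6: fix $c$.** By continuity choose $1\le\eta_1<2<\eta_2\le3$ with $\Lambda<0$ on $[\eta_1,\eta_2]$; then $\Lambda$ is bounded away from $0$ there. The limit of $M$ is $<1/q$ at $\eta_1$ and $>1/q$ at $\eta_2$. So by uniform convergence and (5) we can fix $c\ge\beta$ so large that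
$$A'(2,2)<A(2,2)\ \text{ for all }\eta\in[\eta_1,\eta_2],\qquad M(\eta_1)<\tfrac1q<M(\eta_2).$$

**Step 7: fix $\eta$.** With $c$ fixed, everything is continuous in $\eta$. Let $\eta^*=\max\{\eta\in[\eta_1,\eta_2]:M(\eta)\le1/q\}$, the maximum of a nonempty closed set. Then $\eta^*<\eta_2$. Also $M>1/q$ on $(\eta^*,\eta_2]$, so $M(\eta^*)=1/q$ by continuity. At $\eta^*$ we have $A'(2,2)/\tau<A(2,2)/\tau=1/q$. By continuity there is $\eta\in(\eta^*,\eta_2]$, close to $\eta^*$, with
$$A'(2,2)/\tau<\tfrac1q<M(\eta).$$
Fix this $\eta$.

**Step 8: fix $N$.** Now $g\ge M(\eta)>1/q$ everywhere and $g'(2,2,2)=A'(2,2)/\tau<1/q$. The state space is finite and $g_N\to g$, $g_N'\to g'$ pointwise. So for some finite $N$ we have $g_N>1/q$ everywhere and $g_N'(2,2,2)<1/q$. By the criterion, the law from $S_N$ is at distance exactly $1-\frac1q$ from $\pi$, and the law from $S_N'$ is at distance $>1-\frac1q$. This proves Theorem 1. $\blacksquare$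

To see where $q\ge3$ enters, put $q=2$ in the identity of Step 3. Only $H(21)-H(22)$ and $H(11)-H(12)$ remain, with positive coefficients. Both are nonnegative, since for $q=2$ and $c\ge\beta\ge1$ we have $G(22)=\beta c\ge G(21)=\beta/c$ and $G(12)=c/\beta\ge G(11)=1/(\beta c)$. With two colors this insertion cannot lower the value at $(2,2)$.

## Isolated sites, and an open set of couplings for every $n\ge4$

It remains to prove the failure part of Theorem 2.

**Step 1: $n$ sites.** For $n=4$ take the example just built. For $n>4$, add $n-4$ isolated sites to it, and update each of them once at the beginning of both sequences. From then on these spins are uniform and independent of the rest, as they are under $\pi$. Both final laws and $\pi$ thus have the same independent factor, so both total variation distances are the same as for four sites, and the longer sequence is still strictly worse.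

**Step 2: an open set.** Keep the two sequences fixed and vary $J\in[0,\infty)^{\binom n2}$. The final laws are finite sums of products of conditional probabilities, each continuous in $J$, and $\pi$ is continuous in $J$. So both distances are continuous in $J$, and the set of $J$ where the longer sequence is strictly worse is relatively open in $[0,\infty)^{\binom n2}$. It contains the example, so it is nonempty. A nonempty relatively open subset of $[0,\infty)^{\binom n2}$ contains points with all coordinates positive, so the property fails for some $J$ with all $J_{uv}>0$. Together with the three-site result this proves Theorem 2. $\blacksquare$
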